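\title{The crossing number of Kanenobu knots with twists of opposite signs}

\begin{abstract}
The Kanenobu knot $K(p,q)$ has a standard diagram with $|p|+|q|+8$ crossings. We prove the conjecture of Qazaqzeh and Mansour that this diagram is minimal when $pq<0$ and $|pq|>\max\{|p|,|q|\}$, and we determine the crossing number of $K(p,q)$ for all $pq<0$. The $z$-degree of the Kauffman polynomial shows that at most one crossing can be saved. A diagram that saved one crossing would have its all-$A$ state graph partly determined by the extreme terms of the Kauffman polynomial, and this contradicts the Jones polynomial.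
\end{abstract}

\section{Introduction}\label{sec:intro}

The crossing number $c(K)$ of a knot $K$ is the least number of crossings in a diagram of $K$. A diagram gives an upper bound; a lower bound needs an invariant. For alternating knots the Jones polynomial $V_K(t)$ settles the matter: by the theorem of Kauffman, Murasugi and Thistlethwaite, a reduced alternating diagram is minimal and its number of crossings is the span of $V_K$. This paper treats a family of knots for which the Jones polynomial alone is of no use.

For integers $p,q$ let $D(p,q)$ be the diagram of Figure~\ref{fig:D}. Its left half is the $3$-braid $\beta=\sigma_1\sigma_2^{-1}\sigma_1\sigma_2^{-1}$, drawn horizontally, with crossings $1,2,3,4$. Its right half, with crossings $1',2',3',4'$, is the reflection of the left half in the vertical axis with over- and undercrossings kept, that is, the braid $\beta^{-1}$. The boxes $T$ and $U$ contain $p$ and $q$ half twists. The knot $K(p,q)$ with this diagram is the \emph{Kanenobu knot}, introduced by Kanenobu in 1986. Figure~\ref{fig:D} is Kanenobu's diagram in its $3$-braid form (cf.\ \cite{Watson}); this identification is the only fact about $K(p,q)$ that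 we take from outside.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75,thick,rounded corners=4pt]
\draw[gray,thin,dashed] (0,-3.4)--(0,3.9);
\foreach \s in {1,-1} {
\begin{scope}[xscale=\s]
\draw (-0.3,2.5)--(-0.3,3)--(-5.5,3)--(-5.5,1)--(-4,1)--(-2.65,-0.35);
\draw (-2.35,-0.65)--(-2,-1)--(-0.3,-1)--(-0.3,-1.5);
\draw (-0.3,-2.5)--(-0.3,-3)--(-5.5,-3)--(-5.5,-1)--(-5,-1)--(-3.65,0.35);
\draw (-3.35,0.65)--(-3,1)--(-2,1)--(-1,0)--(0,0);
\draw (0,3.5)--(-6,3.5)--(-6,0)--(-5,0)--(-4.65,-0.35);
\draw (-4.35,-0.65)--(-4,-1)--(-3,-1)--(-1.65,0.35);
\draw (-1.35,0.65)--(-1,1)--(-0.3,1)--(-0.3,1.5);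
\end{scope}
}
\draw[sharp corners,fill=white] (-0.7,1.5) rectangle (0.7,2.5);
\draw[sharp corners,fill=white] (-0.7,-2.5) rectangle (0.7,-1.5);
\node at (0,2) {\small $T\colon p$};
\node at (0,-2) {\small $U\colon q$};
\node at (-4.5,-1.05) {\small $1$}; \node at (4.5,-1.05) {\small $1'$};
\node at (-3.5,1.05) {\small $2$};  \node at (3.5,1.05) {\small $2'$};
\node at (-2.5,-1.05) {\small $3$}; \node at (2.5,-1.05) {\small $3'$};
\node at (-1.5,1.05) {\small $4$};  \node at (1.5,1.05) {\small $4'$};
\begin{scope}[shift={(-3.5,-4.8)},scale=1.5,rounded corners=2pt]
\draw (-0.3,0.6) .. controls (-0.1,0) .. (-0.3,-0.6);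
\draw (0.3,0.6) .. controls (0.1,0) .. (0.3,-0.6);
\node at (0,-0.9) {\small $k=0$};
\end{scope}
\begin{scope}[shift={(0,-4.8)},scale=1.5,rounded corners=2pt]
\draw (-0.3,0.6)--(0.3,0)--(0.08,-0.22);
\draw (0.3,0.6)--(0.08,0.38);
\draw (-0.08,0.22)--(-0.3,0)--(0.3,-0.6);
\draw (-0.08,-0.38)--(-0.3,-0.6);
\node at (0,-0.9) {\small $k=2$};
\end{scope}
\begin{scope}[shift={(3.5,-4.8)},scale=1.5,rounded corners=2pt]
\draw (-0.3,0.6) .. controls (-0.2,0.1) and (0.2,0.1) .. (0.3,0.6);
\draw (-0.3,-0.6) .. controls (-0.2,-0.1) and (0.2,-0.1) .. (0.3,-0.6);
\node at (0,-0.9) {\small through};
\end{scope}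
\end{tikzpicture}
\caption{The diagram $D(p,q)$ of the Kanenobu knot $K(p,q)$, with its axis dashed. A box with $k$ half twists contains $|k|$ crossings stacked vertically; the strand NW--SE is over at each of them if $k>0$, and the strand SW--NE if $k<0$. Below: the boxes with $k=0$ and $k=2$, and the through tangle, which is used in the proofs.}
\label{fig:D}
\end{figure}

For $p=q=0$ the diagram is the connected sum of the closures of $\beta$ and $\beta^{-1}$, so $K(0,0)\approx 4_1\#4_1$, where $\approx$ denotes isotopy and $4_1$ is the figure-eight knot. The following properties are due to Kanenobu.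
\begin{enumerate}
\item[(K1)] $K(p_1,q_1)\approx K(p_2,q_2)$ if and only if $(p_1,q_1)=(p_2,q_2)$ or $(p_1,q_1)=(q_2,p_2)$.
\item[(K2)] The mirror image of $K(p,q)$ is $K(-p,-q)$.
\item[(K3)] $K(p,q)$ is prime except for $K(0,0)$.
\item[(K4)] $V_{K(p,q)}(t)=1+(-t)^{p+q}\bigl((t^{-2}-t^{-1}+1-t+t^2)^2-1\bigr)$.
\end{enumerate}
Our proofs use only $K(p,q)\approx K(q,p)$, (K2) and (K4), and these are proved from Figure~\ref{fig:D} in Section~\ref{sec:diagrams}.

The diagram $D(p,q)$ has $N=|p|+|q|+8$ crossings, and it is never alternating: the edge from $4$ to $4'$ is over at both ends. So it is not evident whether $D(p,q)$ is minimal. The crossing number has been determined when $pq>0$ or $|pq|\le\max\{|p|,|q|\}$. For the remaining case Qazaqzeh and Mansour \cite{QM} conjectured that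
\[
c(K(p,q))=|p|+|q|+8\qquad\text{if } pq<0 \text{ and } |pq|>\max\{|p|,|q|\}.
\]
For $pq<0$ the second condition says that $|p|\ge2$ and $|q|\ge2$.

Opposite signs make the lower bound hard: the twists add in $N$ and cancel in the Jones polynomial, which sees only $p+q$. The knots $K(p,-p)$, $p\ge0$, are pairwise distinct by (K1), and all have the Jones polynomial of $4_1\#4_1$, of span $8$. The condition $|p|,|q|\ge2$ can be understood from the picture. If $T$ consists of one crossing with SW--NE over, the strand that leaves $4$ toward $T$ passes over $T$ and then over $2'$. An arc that passes only over other strands can be rerouted freely, and we will see that this leads to smaller diagrams. If $T$ has two or more crossings, a strand alternates inside $T$, and this arc does not exist. One therefore guesses that $D(p,q)$ is minimal exactly when neither box consists of a single crossing, and this is the case.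

\begin{theorem}\label{thm:main}
Let $p,q$ be integers with $pq<0$, and let $N=|p|+|q|+8$.
\begin{enumerate}
\item[(a)] If $\min\{|p|,|q|\}\ge2$, then $c(K(p,q))=N$.
\item[(b)] If $\min\{|p|,|q|\}=1<\max\{|p|,|q|\}$, then $c(K(p,q))=N-1$.
\item[(c)] $c(K(\pm1,\mp1))=8=N-2$.
\end{enumerate}
\end{theorem}

Part (a) is the conjecture. Parts (b) and (c) show that, for $pq<0$, its hypothesis $|pq|>\max\{|p|,|q|\}$ is exactly the condition under which the crossing number equals $|p|+|q|+8$.

Section~\ref{sec:conv} recalls the invariants, and Section~\ref{sec:example} runs the argument for $K(2,-2)$. Sections~\ref{sec:bounds} and~\ref{sec:top} prove the constraints that the number of crossings of an arbitrary diagram places on its polynomials. Sections~\ref{sec:diagrams} and~\ref{sec:kauffman} compute what is needed about $K(p,q)$, and Section~\ref{sec:proof} proves the theorem.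

\section{Polynomials and state graphs}\label{sec:conv}

\subsection*{Diagrams}
Diagrams lie on $S^2$. RI, RII and RIII are the Reidemeister moves. A crossing of an oriented diagram is \emph{positive} if, when it is turned so that both strands point to the right, the over strand runs from NW to SE; otherwise it is \emph{negative}. The writhe $w(D)$ is the sum of the signs; for a knot it does not depend on the orientation. An \emph{overbridge of length $b$} is an arc of $D$, with ends in the interiors of edges, that passes through $b$ crossings and is over at each of them. These crossings are distinct, since an arc that passes through a crossing twice is under there once. An overbridge may be replaced by any other arc with the same ends that passes over everything it meets; the link does not change.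

The two quadrants at a crossing that the over strand sweeps out when it is rotated counterclockwise onto the under strand are \emph{of type $A$}; the other two are \emph{of type $B$}. The $A$-smoothing $D_A$ at the crossing merges the two quadrants of type $A$, and $D_B$ merges those of type $B$. If NW--SE is over, the east and west quadrants are of type $A$, and the $A$-smoothing has arcs NW--NE and SW--SE. Hence at a positive crossing the $A$-smoothing is the one compatible with the orientation, and a kink (a crossing with a monogon face) is positive if and only if its $A$-smoothing cuts off the loop.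

\subsection*{The Kauffman polynomial}
Kauffman's polynomial $\Lambda_D\in\mathbb Z[a^{\pm1},z^{\pm1}]$ of an unoriented diagram is invariant under RII and RIII, equals $1$ on a circle, is multiplied by $a$ (by $a^{-1}$) when a positive (negative) kink is added, and satisfies
\begin{equation}\label{eq:skein}
\Lambda_D+\Lambda_{D'}=z(\Lambda_{D_A}+\Lambda_{D_B}),
\end{equation}
where $D'$ is $D$ with one crossing switched and $D_A,D_B$ are the smoothings at that crossing. The polynomial $F(L)=a^{-w(D)}\Lambda_D$ is an invariant of the oriented link $L$. It is multiplicative under connected sum, mirror image replaces $a$ by $a^{-1}$, and a split union has $F(L_1\sqcup L_2)=\delta F(L_1)F(L_2)$ with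
\[
\delta=(a+a^{-1})z^{-1}-1 .
\]
All diagrams of a link have the same $z$-degree $\deg_z\Lambda_D=\deg_zF(L)$. We give the monomial $a^iz^j$ the \emph{weight} $i+j$, say that a polynomial has weight at most $n$ if all its monomials do, and put
\[
x=a/z,
\]
so that the monomials of weight $n$ are the products $z^nx^i$.

\subsection*{The Jones polynomial}
The bracket is defined by $\langle D\rangle=A\langle D_A\rangle+A^{-1}\langle D_B\rangle$ and by giving $k$ disjoint circles the value $(-A^2-A^{-2})^{k-1}$. It is invariant under RII and RIII, a positive (negative) kink multiplies it by $-A^3$ (by $-A^{-3}$), and $V(t)=(-A^3)^{-w(D)}\langle D\rangle$ with $t=A^{-4}$. The polynomial $V$ is multiplicative under connected sum, and $V_{4_1}=t^{-2}-t^{-1}+1-t+t^2$. The span of $V$ is the difference of its highest and lowest degrees.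

A crossing is \emph{nugatory} if two opposite quadrants at it belong to the same face, and a diagram is \emph{reduced} if it has no nugatory crossing. A nugatory crossing can be removed by turning over the part of the diagram on one side of it, so minimal diagrams are reduced. We use the theorem of Kauffman, Murasugi and Thistlethwaite in this form:
\begin{enumerate}
\item[(KMT)] a reduced alternating diagram of a knot $K$ with $c$ crossings is minimal and has $\operatorname{span}V_K=c$.
\end{enumerate}

\subsection*{State graphs}
Apply the $A$-smoothing at every crossing of $D$. The \emph{all-$A$ state graph} $G_A(D)$ has one vertex for each resulting circle and one edge for each crossing, joining the circles that contain the two smoothed arcs. A quadrant at a crossing is a corner of a face, and two facts about corners will be used.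
\begin{enumerate}
\item[(C1)] At a corner of type $B$ the $A$-smoothing joins the two edges that bound the corner. At a corner of type $A$ these edges lie on the two different smoothed arcs.
\item[(C2)] The corners of a face at the two ends of one of its edges have the same type if and only if the edge is \emph{alternating}, that is, over at one end and under at the other.
\end{enumerate}
(C1) restates the definition. For (C2), leave a crossing along an edge: the quadrant on the left is of type $A$ if the edge is over there and of type $B$ if it is under. At the far end the same face lies on the right of a traveler who leaves that crossing along the edge, so the rule is reversed.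

Color the faces of a connected diagram in checkerboard fashion; each color gives a \emph{checkerboard graph}, with the faces of that color as vertices and the crossings as edges. The diagram is reduced if and only if neither graph has a loop. If the diagram is alternating, all corners of a face have one type by (C2), and by (C1) the circles of the all-$A$ state are the boundaries of the faces of type $B$. So $G_A(D)$ is one checkerboard graph. Switching all crossings exchanges the types, so the other graph is $G_A$ of the mirror image.

\subsection*{A normalized chromatic polynomial}
Let $G$ be a finite graph, possibly with loops and multiple edges, with $v\ge1$ vertices, and let $\chi_G(\lambda)$ count the proper colorings of $G$ with $\lambda$ colors. It is a polynomial divisible by $\lambda$. Put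
\[
P(G)=(-1)^{v-1}\,\frac{\chi_G(1-x)}{1-x}\in\mathbb Z[x].
\]
The standard properties of $\chi_G$ translate as follows, with $\lambda=1-x$.
\begin{enumerate}
\item[(P1)] $P(\text{point})=1$, $P(G)=0$ if $G$ has a loop, and deleting multiple edges does not change $P$.
\item[(P2)] $P(G)=P(G-e)+P(G/e)$ if $e$ is not a loop, from $\chi_G=\chi_{G-e}-\chi_{G/e}$.
\item[(P3)] $P(G_1\sqcup G_2)=(x-1)P(G_1)P(G_2)$, from $\chi_{G_1\sqcup G_2}=\chi_{G_1}\chi_{G_2}$.
\item[(P4)] A pendant edge multiplies $\chi$ by $\lambda-1=-x$, hence $P$ by $x$.
\item[(P5)] For a cycle of length $\ell$, $\chi=(\lambda-1)^\ell+(-1)^\ell(\lambda-1)$, so $P=x+x^2+\dots+x^{\ell-1}$.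
\item[(P6)] If $G$ is glued from $G_1$ and $G_2$ along an edge, then $\chi_G=\chi_{G_1}\chi_{G_2}/\lambda(\lambda-1)$, so $P(G)=P(G_1)P(G_2)/x$.
\item[(P7)] If $G$ has no loop and has $e'$ edges after multiple edges are deleted, then $\chi_G=\lambda^v-e'\lambda^{v-1}+\cdots$, so
\[
P(G)=(x-1)^{v-1}+e'(x-1)^{v-2}+\cdots=x^{v-1}+(e'-v+1)x^{v-2}+\cdots .
\]
\end{enumerate}

\section{The argument for $K(2,-2)$}\label{sec:example}

The knot $K=K(2,-2)$ is the smallest case of Theorem~\ref{thm:main}(a). Here $N=12$, the knot is its own mirror image, and
\[
V_K=V_{4_1}^2=t^{-4}-2t^{-3}+3t^{-2}-\cdots+t^4 .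
\]
The Kauffman polynomial does see the twists. Proposition~\ref{prop:formula} gives
\[
F(K)=F(4_1)^2+z^2h,\qquad h=F(K(1,-1))-F(4_1)^2,
\]
and by Lemma~\ref{lem:h} the polynomial $h$ has $z$-degree $7$ with leading coefficient $a+a^{-1}$, and weight at most $8$ with weight-$8$ part $z^8(x+x^2)$. The summand $F(4_1)^2$ has $z$-degree at most $6$ and weight at most $8$. So $F(K)$ has leading term $(a+a^{-1})z^9$ in $z$, and its part of highest weight is $z^{10}(x+x^2)$.

Let $D$ be a minimal diagram of $K$ with $c$ crossings and writhe $w$. In every diagram with $c\geq1$ crossings $\deg_z\Lambda_D\le c-1$, and $\deg_z\Lambda_D\le c-2$ for a non-alternating knot diagram (Lemma~\ref{lem:bridge}). So $c\ge10$. An alternating $D$ would have $c=8$ by (KMT), so $D$ is not alternating and $c\ge11$. The degree bound stops here, one short of $12$.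

Suppose $c=11$. The monomials $a^iz^j$ of $\Lambda_D$ satisfy $|i|+j\le c$ and $i+j\equiv c \pmod 2$ (Lemma~\ref{lem:weight}). The coefficient of $z^9$ in $\Lambda_D=a^wF(K)$ is $a^{w+1}+a^{w-1}$, so $w\pm1$ are even and at most $2$ in absolute value, and $w=\pm1$. After a reflection, $w=1$. Now $\Lambda_D=aF(K)$ reaches the largest weight that an $11$-crossing diagram allows: its weight-$11$ part is $az^{10}(x+x^2)=z^{11}(x^3+x^2)$. The part of $\Lambda_D$ of weight $c$ is always $z^cP(G_A(D))$ (Theorem~\ref{thm:top}). So by (P1) and (P7) the graph $G_A(D)$ of the unknown diagram $D$ has no loop, $4$ vertices, and $e'-v+1=1$. For a loopless state graph the number $e'-v+1$ is, up to sign, the coefficient of the Jones polynomial next to the lowest one (Lemma~\ref{lem:jones}). That coefficient is $-2$, a contradiction. Hence $c=12$.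

\section{Degree bounds}\label{sec:bounds}

\begin{lemma}\label{lem:weight}
Let $D$ have $n$ crossings. Every monomial $a^iz^j$ of $\Lambda_D$ satisfies $|i|+j\le n$ and $i+j\equiv n\pmod2$.
\end{lemma}

\begin{proof}
Order and orient the components and choose a base point on each. The diagram is \emph{descending} if, in the resulting traversal, every crossing is first met as an overpass. A descending diagram with $k$ components represents the unlink, so $\Lambda_D=a^{w}\delta^{k-1}$ with $|w|\le n$ and $w\equiv n\pmod 2$. The monomials $az^{-1}$, $a^{-1}z^{-1}$, $1$ of $\delta$ have $|i|+j=0$ and $i+j$ even, so the claim holds. In general, induct on $n$ and then on the number of switches needed to make $D$ descending: by \eqref{eq:skein}, $\Lambda_D=-\Lambda_{D'}+z(\Lambda_{D_A}+\Lambda_{D_B})$, where $D'$ needs one switch fewer and $D_A,D_B$ have $n-1$ crossings.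
\end{proof}

In particular $\Lambda_D$ has weight at most $n$ and $z$-degree at most $n$. The bound on the $z$-degree improves in the presence of long overbridges, which is how it detects non-alternation.

\begin{lemma}\label{lem:bridge}
If $D$ has $n$ crossings and an overbridge of length $b$, then $\deg_z\Lambda_D\le n-b$. In particular $\deg_z\Lambda_D\le n-1$ if $n\ge1$, and $\deg_z\Lambda_D\le n-2$ if $D$ is a non-alternating diagram of a knot.
\end{lemma}

\begin{proof}
We induct on $n$ and, for fixed $n$, downward on $b\le n$. Follow the strand beyond one end of the overbridge. There are four cases; (b) and (c) need a crossing that is not on the overbridge, so they do not occur when $b=n$.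

(a) \emph{The component closes up without a further crossing.} It is a simple closed curve with $b$ crossings lying above the rest. Either $D$ is a circle, or the link is the split union of an unknot and a link with a diagram $D''$ with $n-b$ crossings. Since $\deg_z\delta=0$, Lemma~\ref{lem:weight} gives $\deg_z\Lambda_D=\deg_z\Lambda_{D''}\le n-b$.

(b) \emph{The next crossing is a new overpass.} The overbridge extends to length $b+1$, and $\deg_z\Lambda_D\le n-b-1$.

(c) \emph{The next crossing $y$ is an underpass, and $y$ is not on the overbridge.} Switching $y$ gives a diagram with an overbridge of length $b+1$. Both smoothings at $y$ have $n-1$ crossings and keep the overbridge of length $b$. By \eqref{eq:skein}, $\deg_z\Lambda_D\le\max\{n-b-1,\ 1+(n-1-b)\}=n-b$.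

(d) \emph{The next crossing $y$ is an underpass, and the over strand at $y$ belongs to the overbridge.} The part of the overbridge after $y$ closes up to a simple loop at $y$ that passes over $j\geq0$ further crossings. The loop lies above the rest of the diagram, so it can be contracted and removed. The result is a diagram of the same link with $n-1-j$ crossings, in which the part of the overbridge before $y$ survives with length $b-1-j$. By induction the $z$-degree is at most $(n-1-j)-(b-1-j)=n-b$.

A diagram with $n\ge1$ has an overbridge of length $1$. A knot diagram has $n$ overpasses and $n$ underpasses in cyclic order. If no two overpasses are consecutive, the $n$ underpasses are all needed to separate them and the diagram alternates. So a non-alternating knot diagram has an overbridge of length $2$.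
\end{proof}

\section{The part of top weight}\label{sec:top}

Lemma~\ref{lem:weight} bounds the weight of $\Lambda_D$ by the number of crossings. The terms that attain the bound depend only on the state graph.

\begin{theorem}[cf.\ Thistlethwaite \cite{Th}]\label{thm:top}
If $D$ has $n$ crossings, the weight-$n$ part of $\Lambda_D$ is $z^nP(G_A(D))$.
\end{theorem}

\begin{example}
Let $D_k$ be the closure of the $2$-braid with $k$ crossings that are positive when both strands are directed along the braid. Then $\Lambda_{D_0}=\delta$ and $\Lambda_{D_1}=a$. Apply \eqref{eq:skein} at a crossing of $D_{k+1}$: the switch gives $D_{k-1}$ after RII, the $A$-smoothing gives $D_k$, and the $B$-smoothing gives a circle with $k$ kinks, which are negative because their loops are cut off by $B$-smoothings. So $\Lambda_{D_{k+1}}=z(\Lambda_{D_k}+a^{-k})-\Lambda_{D_{k-1}}$, and for the trefoil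
\[
\Lambda_{D_3}=(a+a^{-1})z^2+(1+a^{-2})z-2a-a^{-1}.
\]
The weight-$3$ part is $az^2=z^3x$, and $G_A(D_3)$ is a triple edge, with $P=x$. After $a\mapsto a^{-1}$ the weight-$3$ part is $az^2+a^2z=z^3(x+x^2)$, and the other checkerboard graph is a triangle.
\end{example}

Both sides of Theorem~\ref{thm:top} will satisfy the skein relation \eqref{eq:skein}. By induction on $n$, a crossing switch then changes their difference only by a sign, so the over- and undercrossing information is at our disposal and only the underlying curves matter. What we need is a way to simplify curves without ever increasing the number of crossings, since the statement refers to $n$. A \emph{flat RIII move} is an RIII move with the crossing information forgotten; it pushes a strand across the opposite vertex of a triangular face, and it preserves the number of crossings and connectedness.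

\begin{lemma}\label{lem:flat}
Let $\Gamma$ be a connected system of closed curves on $S^2$ in general position with $n\ge1$ crossings. A sequence of flat RIII moves turns $\Gamma$ into a system with a monogon face or a bigon face.
\end{lemma}

\begin{proof}
A closed disc $\Delta$ is a \emph{$k$-disc} if $\partial\Delta$ is a simple closed curve in $\Gamma$ that turns at exactly $k$ crossings, its \emph{corners}, and goes straight through all others, and if $\Delta$ occupies exactly one quadrant at each corner. We take a smallest $k$-disc with $k\le2$, show that it is crossed only by arcs in a simple pattern, and clear these arcs out by RIII moves.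

\emph{Simple loops.} Follow a curve until it first meets itself, at a crossing $y$. It then contains a simple loop that leaves $y$ along a ray $d_1$ and returns along a ray $d_2$, and a tail that arrives at $y$ along $-d_1$ and does not cross the loop. The rays at $y$ in cyclic order are $d_1,d_2,-d_1,-d_2$. One side of the loop occupies the quadrant between $d_1$ and $d_2$ and is a $1$-disc; the other side contains $-d_1$ and $-d_2$. Hence:
\begin{enumerate}
\item[(T)] a disc bounded by the loop that does not contain the tail is a $1$-disc.
\end{enumerate}
If some curve has a self-crossing, this gives a $1$-disc. Otherwise all curves are simple and bound $0$-discs. Among all $k$-discs with $k\le2$ let $\Delta$ have the fewest faces. Then no $k'$-disc with $k'\le2$ is properly contained in $\Delta$; call this \emph{minimality}. At a corner of $\Delta$ the two rays not on $\partial\Delta$ point out of $\Delta$, and at every other crossing on $\partial\Delta$ exactly one ray points into $\Delta$.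

\emph{Step 1: no whole curve $C$ lies in the interior of $\Delta$.} If $C$ is simple, it bounds a $0$-disc in $\Delta$. Otherwise let $\lambda\subset C$ be a simple loop at a crossing $u$, leaving along $d_1$, returning along $d_2$, and bounding a disc $\Sigma$ in the interior of $\Delta$. If $\Sigma$ occupies one quadrant at $u$, it is a $1$-disc. Otherwise $-d_1$ and $-d_2$ point into $\Sigma$. Continue along $C$ from $u$ along $-d_2$, and stop this path $\pi$ when it first meets $\lambda$ or itself. If it meets $\lambda$ at $y\ne u$, it cuts off from $\Sigma$ a disc with one corner at $u$, the quadrant between $d_1$ and $-d_2$, and one at $y$: a $2$-disc. If it meets itself at $y\ne u$, the new loop bounds a disc in the interior of $\Sigma$, which misses the tail because the tail starts at $u\in\partial\Sigma$; by (T) this is a $1$-disc. If it returns to $u$, it does so along $-d_1$, and the disc that it bounds in $\Sigma$ occupies the quadrant between $-d_1$ and $-d_2$: a $1$-disc. Each case contradicts minimality.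

\emph{Step 2: arcs.} By Step 1, the part of $\Gamma$ in the interior of $\Delta$ consists of arcs, each joining two different non-corner crossings on $\partial\Delta$. Each arc is simple, by (T) and minimality, since its tail starts on $\partial\Delta$. Two arcs $\alpha,\beta$ meet at most once. Otherwise let $\beta_0$ be a piece of $\beta$ between consecutive points of $\alpha\cap\beta$. It lies in one of the two discs into which $\alpha$ cuts $\Delta$, say $\Delta_1$, and together with the part of $\alpha$ between its ends it bounds a disc in $\Delta_1$. At each end of $\beta_0$ the disc $\Delta_1$ occupies two quadrants, separated by $\beta_0$, so the new disc occupies one; it is a $2$-disc, against minimality. Finally, an arc cuts $\Delta$ into two discs, each with corners at the two ends of the arc and at the corners of $\Delta$ that it contains. By minimality each contains a corner of $\Delta$. So if there is an arc, then $k=2$ and every arc joins the two sides $s_1,s_2$ of $\Delta$.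

If there is no arc, $\Delta$ is a face. For $k=0$ its boundary is a curve without crossings, which is impossible because $\Gamma$ is connected and $n\ge1$. So $\Delta$ is a monogon or a bigon. It remains to treat the situation
\begin{enumerate}
\item[$(\ast)$] $\Delta$ is a $2$-disc with sides $s_1,s_2$, and its interior contains only simple arcs from $s_1$ to $s_2$ that pairwise meet at most once.
\end{enumerate}

\emph{Step 3: clearing the disc.} We give an RIII move that preserves $(\ast)$ and lowers the number of arcs plus the number of crossings between arcs. When this number is $0$, $\Delta$ is a bigon face.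

If no two arcs cross, a corner of $\Delta$ and the arc nearest to it bound a triangular face, and an RIII move pushes that arc across the corner and out of $\Delta$.

Suppose some arcs cross. For arcs $\alpha,\beta$ that cross at $y$, let $\Theta(\alpha,\beta)\subset\Delta$ be the triangle bounded by the parts of $\alpha$ and $\beta$ from $s_1$ to $y$ and by a segment of $s_1$, its base. Among the pairs for which $y$ is the first crossing on $\alpha$ counted from $s_1$, choose one for which $\Theta=\Theta(\alpha,\beta)$ has the fewest faces. An arc that enters $\Theta$ cannot cross the $\alpha$-side, crosses the $\beta$-side at most once, and ends on $s_2$; so it starts on the base and leaves through the $\beta$-side, never to return. If there is such an arc $\gamma$, its first crossing lies in $\Theta$ and is with an arc $\gamma'$ that is either $\beta$ or another arc of the same kind. The boundary of $\Theta(\gamma,\gamma')$ lies in $\Theta$ and misses $y$, so $\Theta(\gamma,\gamma')$ has fewer faces, against the choice of $\Theta$. Hence $\Theta$ is a triangular face, and an RIII move pushes the base across $y$, so that $y$ is no longer in $\Delta$.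
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:top}]
For a diagram $D$ with $n$ crossings let $\varphi(D)$ be the weight-$n$ part of $\Lambda_D$ and $\tau(D)=z^nP(G_A(D))$. We compare their behavior under the local moves.

\emph{Skein relation.} Taking the weight-$n$ part of \eqref{eq:skein} gives $\varphi(D)+\varphi(D')=z\varphi(D_A)+z\varphi(D_B)$. The same holds for $\tau$. Let $e$ be the crossing and $G=G_A(D)$. If $e$ is not a loop of $G$, then $G_A(D_A)=G-e$. The $B$-smoothing at $e$ merges the two circles, so $G_A(D_B)=G/e$, and $G_A(D')$ is $G/e$ with a loop added, since the $A$-smoothing of $D'$ at $e$ is $D_B$. So $\tau(D')=0$ and $\tau(D)=z\tau(D_A)+z\tau(D_B)$ by (P2). If $e$ is a loop of $G$, changing the smoothing at $e$ splits a circle on $S^2$ into two, each carrying one of the new arcs. So $e$ is not a loop of $G_A(D')$, and we interchange $D$ and $D'$.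

\emph{RII bigons.} Let $D$ have a bigon face with one edge over at both ends. By (C2) its corners have types $A$ and $B$. By (C1) its two edges are joined at the corner of type $B$, so they lie on one state circle, and the crossing at the corner of type $A$ is a loop of $G_A(D)$. Thus $\tau(D)=0$. Also $\varphi(D)=0$, because $\Lambda_D$ is the polynomial of a diagram with $n-2$ crossings and has weight at most $n-2$.

\emph{Positive kinks.} If $D_0$ arises from $D$ by removing a positive kink, then $\varphi(D)=a\varphi(D_0)$. The kink is a pendant edge of $G_A(D)$, so $\tau(D)=zx\,\tau(D_0)=a\tau(D_0)$ by (P4).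

\emph{RIII moves.} Let $D\to\tilde D$ be an RIII move on a triangle formed by a top, a middle and a bottom strand. Then $\varphi(D)=\varphi(\tilde D)$, and we show $\tau(D)=\tau(\tilde D)$. The top and bottom edges of the triangle are not alternating and the middle edge is. By (C2) the corners top/middle and middle/bottom have one type and the corner top/bottom has the other. The triangle of $\tilde D$ occupies the opposite quadrants, so it has the same types. If the types are $B,B,A$, the two corners of type $B$ join all three edges into one state circle, the third crossing is a loop by (C1), and $\tau(D)=\tau(\tilde D)=0$. If the types are $A,A,B$, let $y$ be the crossing top/middle. Switching $y$ keeps the bottom strand under the other two and changes the types to two $B$'s and one $A$, so $\tau$ vanishes on both switched diagrams. The $B$-smoothing at $y$ joins the two edges of the triangle at $y$ and creates a bigon in which the bottom strand is under at both ends, so $\tau(D_B)=\tau(\tilde D_B)=0$. The $A$-smoothing at $y$ leaves two disjoint arcs, each crossing the bottom strand once, and $D_A$, $\tilde D_A$ differ by sliding the bottom strand along them; they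 are the same diagram. The skein relation gives $\tau(D)=z\tau(D_A)=z\tau(\tilde D_A)=\tau(\tilde D)$.

\emph{Induction.} Let $f=\varphi-\tau$. We prove $f=0$ by induction on $n$ and, for fixed $n$, on the number of connected pieces of the diagram. The polynomial $\delta$ has weight at most $0$ with weight-$0$ part $x-1$. For $n=0$ and $k$ circles, both $\varphi$ and $\tau$ equal $(x-1)^{k-1}$, by (P3). Let $n\ge1$. If $D=D_1\sqcup D_2$ is disconnected, then $\Lambda_D=\delta\Lambda_{D_1}\Lambda_{D_2}$, so $\varphi(D)=(x-1)\varphi(D_1)\varphi(D_2)$ by Lemma~\ref{lem:weight}, and $\tau(D)=(x-1)\tau(D_1)\tau(D_2)$ by (P3); these agree by induction. Let $D$ be connected. By the skein relations and induction, $f(D')=-f(D)$ for every switch. A flat RIII move on the underlying curves becomes an RIII move after suitable switches, so it changes $f$ at most by a sign. By Lemma~\ref{lem:flat} we may assume that $D$ has a monogon or a bigon face. After at most one switch the monogon is a positive kink, and $f(D)=\pm af(D_0)=0$, or the bigon is an RII bigon, and $f(D)=0$.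
\end{proof}

The same state graph controls one end of the bracket.

\begin{lemma}\label{lem:jones}
Let $D$ have $c$ crossings, and let $G_A(D)$ have no loop, $v$ vertices, and $e'$ edges after multiple edges are deleted. With $M=c+2v-2$,
\[
\langle D\rangle=(-1)^{v-1}\bigl(A^M-(e'-v+1)A^{M-4}+\text{terms of lower degree}\bigr).
\]
\end{lemma}

\begin{proof}
Expanding all crossings writes $\langle D\rangle$ as a sum over the sets $J$ of crossings that receive the $B$-smoothing. If the resulting state has $s(J)$ circles, its contribution is $A^{c-2|J|}(-A^2-A^{-2})^{s(J)-1}$. Changing one smoothing changes the number of circles by $\pm1$.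

The set $J=\emptyset$ contributes $(-1)^{v-1}(A^M+(v-1)A^{M-4}+\cdots)$.

Suppose $J$ contains two edges with different pairs of endpoints. Change these two first. As neither is a loop, the first merges two circles, and the second still joins different circles and merges them. So $s(J)\le v-2+(|J|-2)$, and the contribution has degree at most $c-2|J|+2(v+|J|-5)=M-8$.

Suppose $J\ne\emptyset$ consists of edges joining the same two circles. These edges are disjoint arcs across the annulus between the circles and cut it into $|J|$ discs, so the two circles are replaced by $|J|$ circles and $s(J)=v+|J|-2$. The leading term of the contribution is $(-1)^{v-1}(-1)^{|J|}A^{M-4}$. The sum of $(-1)^{|J|}$ over the nonempty subsets of a class of parallel edges is $-1$, and there are $e'$ classes.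
\end{proof}

The hypothesis on loops cannot be dropped: for a circle with one negative kink, $M=1$ while $\langle D\rangle=-A^{-3}$. The point of Theorem~\ref{thm:top} is that it supplies this hypothesis for a diagram that we know only through its polynomials.

\begin{corollary}\label{cor:link}
Let $D$ be a diagram of a knot $K$ with $c$ crossings and writhe $w$. Suppose that the weight-$c$ part of $\Lambda_D$ is $z^c(x^d+bx^{d-1}+\text{lower powers of }x)$. Then the lowest coefficient of $V_K(t)$ is $\pm1$, the coefficient one degree higher is $\pm b$, and the lowest degree is $-(c+2d-3w)/4$.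
\end{corollary}

\begin{proof}
By Theorem~\ref{thm:top}, $P(G_A(D))\neq0$, so $G_A(D)$ has no loop, and (P7) gives $v=d+1$ and $e'-v+1=b$. Apply Lemma~\ref{lem:jones} to $V_K=(-A^3)^{-w}\langle D\rangle$, whose highest degree in $A$ is $c+2d-3w$, and put $t=A^{-4}$.
\end{proof}

\section{The diagrams $D(p,q)$}\label{sec:diagrams}

Write $[uv]$ for the edge between $u$ and $v$, and name a face by the crossings and boxes on its boundary. Figure~\ref{fig:D} is recorded in the following table, whose rows list the four ends in clockwise order; the rows of $1',\dots,4'$ are obtained by reflection.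
\[
\begin{array}{c|cccc|c}
 & \text{SW} & \text{NW} & \text{NE} & \text{SE} & \text{over strand}\\ \hline
1 & [1U] & [11'] & [12] & [13] & \text{SW--NE}\\
2 & [12] & [2T] & [24] & [23] & \text{NW--SE}\\
3 & [13] & [23] & [34] & [3U] & \text{SW--NE}\\
4 & [34] & [24] & [4T] & [44'] & \text{NW--SE}\\
T & [4T] & [2T] & [2'T] & [4'T] & \\
U & [1U] & [3U] & [3'U] & [1'U] &
\end{array}
\]
We call $1,\dots,4,1',\dots,4'$ the \emph{outer} crossings and those in $T$ and $U$ the \emph{twist} crossings.

\begin{lemma}\label{lem:sym}
The mirror image of $K(p,q)$ is $K(-p,-q)$, and $K(p,q)\approx K(q,p)$.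
\end{lemma}

\begin{proof}
Reflection in the axis, with over- and undercrossings kept, produces a diagram of the mirror image. It exchanges the two halves and turns the strands NW--SE of the boxes into strands NE--SW, so the result is $D(-p,-q)$.

For the second claim, view the axis as the equator of $S^2$. It meets $T$, $[44']$, $U$, $[11']$ in this order, and we rotate by $\pi$ about the poles. Combinatorially this is the involution $1\leftrightarrow4$, $2\leftrightarrow3$, $1'\leftrightarrow4'$, $2'\leftrightarrow3'$, $T\leftrightarrow U$. It sends the clockwise list $[1U],[11'],[12],[13]$ at $1$ to $[4T],[44'],[34],[24]$, which is the clockwise order at $4$, and the list $[12],[2T],[24],[23]$ at $2$ to $[34],[3U],[13],[23]$, the clockwise order at $3$. By reflection the same holds at the primed crossings. The ends SW, NW, NE, SE of $T$ go to the ends of $U$ with the same names. So the involution is induced by an orientation-preserving homeomorphism of $S^2$, and the image diagram represents $K(p,q)$. The over strands $[1U][12]$ at $1$ and $[2T][23]$ at $2$ are exchanged with $[4T][34]$ and $[3U][23]$, which are the under strands at $4$ and $3$. So the image is $D(q,p)$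 with all outer crossings switched. Switching all its crossings gives $D(-q,-p)$, which therefore represents the mirror image of $K(p,q)$. With the first claim, $K(-p,-q)\approx K(-q,-p)$ for all $p,q$.
\end{proof}

To compute polynomials we resolve a twist crossing. One smoothing shortens the twist; the other replaces the box by the \emph{through tangle}, with arcs NW--NE and SW--SE, up to kinks. The latter case collapses because the right half is the inverse of the left half.

\begin{lemma}\label{lem:through}
Replace $T$ by the through tangle, and let $U$ have $q$ half twists. Four RII moves, which remove the pairs $\{4,4'\}$, $\{2,2'\}$, $\{3,3'\}$, $\{1,1'\}$, turn the diagram into the disjoint union of a circle, which contains the lower arc of $T$, and the box $U$ with its upper ends joined and its lower ends joined, which is one closed curve and contains the upper arc of $T$.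
\end{lemma}

\begin{proof}
The crossings $4,4'$ bound a bigon with edges $[44']$, over at both ends, and the lower arc of $T$. Removing them leaves an edge $[24][44'][4'2']$ from $2$ to $2'$ and an edge $\epsilon$ from $3$ to $3'$ that consists of $[34]$, the lower arc of $T$ and $[4'3']$. Now $2,2'$ bound a bigon whose other edge, through the upper arc of $T$, is over at both ends. Removing them leaves an edge $\epsilon'$ from $1$ to $1'$ that begins with $[12]$, and an edge from $3$ to $3'$ that consists of $[23]$, the upper arc of $T$ and $[2'3']$. This edge and $\epsilon$ bound a bigon, and $\epsilon$ is over at both ends. Removing $3,3'$ joins $[3U]$ to $[3'U]$ through the upper arc of $T$, and leaves an edge $\epsilon''=[13]\,\epsilon\,[3'1']$ from $1$ to $1'$. Finally $\epsilon'$ and $\epsilon''$ bound a bigon with $\epsilon'$ over at both ends. Removing $1,1'$ joins $[1U]$ to $[1'U]$ and frees the circle $[11']\cup\epsilon''$. The closed box $U$ has a kink at its top crossing, and removing the kinks one after another leaves a circle; for $q=0$ it is a circle already.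
\end{proof}

\begin{lemma}\label{lem:writhe}
$D(p,q)$ is a diagram of a knot, positive half twists are positive crossings, and $w(D(p,q))=p+q$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:through}, the part of the diagram outside $T$ consists of one arc joining NW to NE and one arc joining SW to SE. The strands of $T$ run from top to bottom, so $D(p,q)$ has one component. Smoothing a crossing of $T$ horizontally gives two components, so this is the oriented smoothing. By the rotation in the proof of Lemma~\ref{lem:sym} the same holds for $U$. Thus both strands at a twist crossing point to the right or both point to the left, and the crossing is positive exactly when NW--SE is over. The twist crossings therefore contribute $p+q$ to the writhe. The knot leaves $T$ at one upper end and enters at the other, and likewise at the lower ends, so its orientation outside $T$ extends over the through tangle. The two crossings removed by an RII move have opposite signs, so by Lemma~\ref{lem:through} the outer crossings contribute $0$.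
\end{proof}

Stack one more crossing on top of $T$ in $D(p,q)$. According to its type the result is $D(p+1,q)$ or $D(p-1,q)$, after one RII move if the new crossing is opposite to those of $T$. Its vertical smoothing is $D(p,q)$. Its horizontal smoothing $D^{*}(p,q)$ has the through tangle in $T$ with $|p|$ kinks. The loops of these kinks, and of those in the closed box $U$ of Lemma~\ref{lem:through}, are cut off by horizontal smoothings, which are $A$-smoothings where NW--SE is over. So the kinks have the signs of $p$ and $q$, and
\begin{equation}\label{eq:star}
\Lambda_{D^{*}(p,q)}=a^{p+q}\delta,\qquad \langle D^{*}(p,q)\rangle=(-A^3)^{p+q}(-A^2-A^{-2}).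
\end{equation}

\begin{lemma}\label{lem:V}
With $m=p+q$,
\[
V_{K(p,q)}=1+(-t)^m\bigl(t^{-4}-2t^{-3}+3t^{-2}-4t^{-1}+4-4t+3t^2-2t^3+t^4\bigr).
\]
In particular $\operatorname{span}V_{K(p,q)}\le\max\{8,|m|+4\}$.
\end{lemma}

\begin{proof}
Expanding a positive extra crossing gives $\langle D(p+1,q)\rangle=A\langle D^{*}(p,q)\rangle+A^{-1}\langle D(p,q)\rangle$. Multiply by $(-A^3)^{-(p+q+1)}$ and use \eqref{eq:star} and Lemma~\ref{lem:writhe}: $V_{K(p+1,q)}=1+t-tV_{K(p,q)}$, that is, $V_{K(p+1,q)}-1=-t(V_{K(p,q)}-1)$. By Lemma~\ref{lem:sym} the same holds in $q$, so $V_{K(p,q)}-1=(-t)^{p+q}(V_{4_1}^2-1)$. All exponents lie in $[m-4,m+4]\cup\{0\}$.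
\end{proof}

The next lemma carries out the rerouting announced in the introduction. It gives the upper bounds in Theorem~\ref{thm:main}(b),(c), and the alternating diagram from which we read off the extreme terms of $F(K(1,-1))$.

\begin{lemma}\label{lem:reroute}
\begin{enumerate}
\item[(i)] For $r\ge2$, $K(-1,r)$ has a diagram with $r+8$ crossings.
\item[(ii)] $K(-1,1)\approx K(1,-1)$ has a reduced alternating diagram $E$ with $8$ crossings, each of whose checkerboard graphs is, after deletion of multiple edges, a triangle and a $4$-cycle glued along an edge.
\end{enumerate}
\end{lemma}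

\begin{proof}
Take $D(-1,r)$ with $r\ge1$; it has $r+9$ crossings. Let $T$ denote the single crossing of the upper box, with SW--NE over, and let $U_1$ (bottom), \dots, $U_r$ (top) be those of the lower box.

\emph{First move.} The strand that passes under $4$ from $[34]$ to $[4T]$ goes over $T$, over $2'$, and under $3'$. Replace the overbridge through $T,2'$ by an arc that starts on $[4T]$ near $4$, runs in the face $(4,4',T)$, crosses $[44']$ at a new crossing $X$ into the face $(3,4,4',3',U_r)$, crosses $[3'4']$ at a new crossing $Y$ into the face $(2',3',4')$, and ends on $[2'3']$ near $3'$. The number of crossings is unchanged. The new edge $[XY]$ cuts the face $(3,4,4',3',U_r)$ into $(X,4',Y)$ and $(3,4,X,Y,3',U_r)$.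

\emph{Second move.} The strand that passes under $X$ toward $4'$ goes over $4'$. It used to pass under $2'$, which is gone, so it next goes over $1'$, enters the lower box at SE, and goes over $U_1$ to its NW end. This is an overbridge of length $3$. Replace it by an arc that starts just after $X$, runs in the face $(X,4',Y)$, and crosses $[XY]$ at a new crossing $Z$ into the face $(3,4,X,Y,3',U_r)$. If $r\ge2$, the overbridge ended on the left edge between $U_1$ and $U_2$; continue over $[3U_r]$ into the face $(1,3,U_r,\dots,U_1)$ and end there. Three crossings are replaced by two, which proves (i). If $r=1$, the overbridge ended on $[3U_1]$, which bounds the face just reached, and three crossings are replaced by one.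

\emph{The diagram $E$.} Let $r=1$ and $U=U_1$. With o and u for over and under, the traversal of $D(-1,1)$ that enters $1$ along $[11']$ reads
\[
1u\;3o\;4u\;To\;2'o\;3'u\;Uu\;1o\;2u\;4o\;4'o\;2'u\;1'o\;Uo\;3u\;2o\;Tu\;4'u\;3'o\;1'u .
\]
The moves delete $T,2',4',1',U$ and insert $X,Y,Z$, so the resulting diagram $E$ reads
\[
1u\;3o\;4u\;Xo\;Zu\;Yo\;3'u\;1o\;2u\;4o\;Xu\;Zo\;3u\;2o\;Yu\;3'o ,
\]
which alternates. Number the edges of $E$ along this sequence: $e_1$ from $1$ to $3$, $e_2$ from $3$ to $4$, \dots, $e_{16}$ from $3'$ to $1$. The table above and the routes of the new arcs give the clockwise orders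
\[
\begin{array}{llll}
1\colon e_7e_{16}e_8e_1, & 2\colon e_8e_{14}e_9e_{13}, & 3\colon e_1e_{13}e_2e_{12}, & 4\colon e_2e_9e_3e_{10},\\
3'\colon e_7e_{15}e_6e_{16}, & X\colon e_{10}e_3e_{11}e_4, & Y\colon e_5e_{14}e_6e_{15}, & Z\colon e_4e_{11}e_5e_{12}.
\end{array}
\]
A face is traced by arriving at a crossing along an edge and leaving along the next edge clockwise. This gives ten faces,
\[
\begin{array}{lllll}
R_1=e_8e_1e_{13}, & R_2=e_2e_{12}e_4e_{10}, & R_3=e_{14}e_9e_3e_{11}e_5, & R_4=e_6e_{15}, & R_5=e_7e_{16},\\
Q_1=e_9e_{13}e_2, & Q_2=e_1e_7e_{15}e_5e_{12}, & Q_3=e_{16}e_8e_{14}e_6, & Q_4=e_3e_{10}, & Q_5=e_{11}e_4.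
\end{array}
\]
Each edge lies on one $R_i$ and one $Q_j$, so these are the two colors. The edges of the two checkerboard graphs are
\[
\begin{array}{c|cccccccc}
\text{crossing} & 1 & 2 & 3 & 4 & X & Z & Y & 3'\\ \hline
R & R_1R_5 & R_1R_3 & R_1R_2 & R_2R_3 & R_2R_3 & R_2R_3 & R_3R_4 & R_4R_5\\
Q & Q_2Q_3 & Q_1Q_3 & Q_1Q_2 & Q_1Q_4 & Q_4Q_5 & Q_2Q_5 & Q_2Q_3 & Q_2Q_3
\end{array}
\]
The first graph is the triangle $R_1R_2R_3$ and the $4$-cycle $R_1R_3R_4R_5$, which share $R_1R_3$. The second is the triangle $Q_1Q_2Q_3$ and the $4$-cycle $Q_1Q_2Q_5Q_4$, which share $Q_1Q_2$. Neither has a loop, so $E$ is reduced.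
\end{proof}

\section{The Kauffman polynomial of $K(p,-r)$}\label{sec:kauffman}

By Lemma~\ref{lem:sym}, a knot $K(p,q)$ with $pq<0$ can be written as $K(p,-r)$ with $p,r\ge1$. It has the same Jones polynomial as $K(p-r,0)$, whose diagram has only $|p-r|+8$ crossings. Whatever forces more crossings must lie in the difference of the two Kauffman polynomials, so we compute that difference.

Put $L(p,q)=\Lambda_{D(p,q)}=a^{p+q}F(K(p,q))$; then $L(p,q)=L(q,p)$ by Lemma~\ref{lem:sym}. Define $S_k\in\mathbb Z[z]$ for $k\ge0$ by $S_0=0$, $S_1=1$, $S_{k+1}=zS_k-S_{k-1}$. For $k\ge1$, $S_k$ is monic of degree $k-1$, and a sequence $(y_k)_{k\ge0}$ with $y_0=0$ and $y_{k+1}+y_{k-1}=zy_k$ is $y_k=S_ky_1$. Let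
\[
h=L(1,-1)-L(0,0)=F(K(1,-1))-F(4_1)^2 .
\]

\begin{proposition}\label{prop:formula}
For $p,r\ge0$, $\ L(p,-r)=L(p-r,0)+S_pS_r\,h$.
\end{proposition}

\begin{proof}
Apply \eqref{eq:skein} to a crossing stacked on top of $T$ in $D(p,q)$. By \eqref{eq:star},
\[
L(p+1,q)+L(p-1,q)=zL(p,q)+z\delta a^{p+q},
\]
and by symmetry the same holds in $q$. The inhomogeneous term depends only on $p+q$. Hence $d(p,r)=L(p,-r)-L(p-r,0)$ satisfies the homogeneous recursion $y_{k+1}+y_{k-1}=zy_k$ in $p$ and in $r$. Moreover $d(p,0)=0$, and $d(0,r)=L(0,-r)-L(-r,0)=0$. So $d(p,r)=S_p\,d(1,r)=S_pS_r\,d(1,1)$, and $d(1,1)=h$.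
\end{proof}

\begin{lemma}\label{lem:h}
$h$ has $z$-degree $7$ with leading coefficient $a+a^{-1}$, and weight at most $8$ with weight-$8$ part $z^8(x+x^2)$.
\end{lemma}

\begin{proof}
The closure of $\beta$ is an alternating diagram of $4_1$ with two positive and two negative crossings. Its faces of one color are $(1,2,3)$, $(1,3,4)$, $(2,4)$, and those of the other are $(2,3,4)$, $(1,2,4)$, $(1,3)$; both checkerboard graphs are triangles with one doubled edge. By Lemmas~\ref{lem:weight} and~\ref{lem:bridge} and Theorem~\ref{thm:top}, $F(4_1)$ has $z$-degree at most $3$ and weight at most $4$, with weight-$4$ part $z^4(x+x^2)$. So $F(4_1)^2$ has $z$-degree at most $6$, weight at most $8$, and weight-$8$ part $z^8(x^2+2x^3+x^4)$.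

Let $E$ be the diagram of Lemma~\ref{lem:reroute}(ii). By Theorem~\ref{thm:top}, (P5) and (P6), the weight-$8$ part of $\Lambda_E$ is
\[
z^8\,\frac{(x+x^2)(x+x^2+x^3)}{x}=z^8(x+2x^2+2x^3+x^4),
\]
and the same holds for the mirror image of $E$, that is, after $a\mapsto a^{-1}$. By Lemma~\ref{lem:bridge}, $\deg_z\Lambda_E\le7$, and by Lemma~\ref{lem:weight} only $az^7$ and $a^{-1}z^7$ can occur in degree $7$. Since $az^7=z^8x$, both have coefficient $1$. It remains to pass from $\Lambda_E$ to $F$. By Lemma~\ref{lem:sym}, $K(1,-1)$ is its own mirror image, so $F=a^{-w(E)}\Lambda_E$ is symmetric under $a\mapsto a^{-1}$. Its $z^7$-coefficient $a^{-w(E)}(a+a^{-1})$ is symmetric only if $w(E)=0$. So $F(K(1,-1))=\Lambda_E$, and subtracting $F(4_1)^2$ gives the claims.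
\end{proof}

\begin{proposition}\label{prop:extreme}
Let $p,r\ge1$ and $N=p+r+8$.
\begin{enumerate}
\item[(i)] $L(p,-r)$ has $z$-degree $N-3$ with leading coefficient $a+a^{-1}$.
\item[(ii)] If $p,r\ge2$, then $L(p,-r)$ has weight at most $N-2$, with weight-$(N-2)$ part $z^{N-2}(x+x^2)$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $m=p-r$. Since $S_pS_r$ is monic of degree $p+r-2$ in $z$, Lemma~\ref{lem:h} shows that $S_pS_rh$ has $z$-degree $p+r+5=N-3$ with leading coefficient $a+a^{-1}$, and weight at most $p+r+6=N-2$ with top part $z^{N-2}(x+x^2)$. The diagram $D(m,0)$ has $|m|+8$ crossings and an overbridge of length $2$ through $4,4'$, so $L(m,0)$ has $z$-degree at most $|m|+6$ and weight at most $|m|+8$. Now $|m|=p+r-2\min\{p,r\}$. For $p,r\ge1$ this gives $|m|+6\le N-4$, and for $p,r\ge2$ it gives $|m|+8\le N-4$. Apply Proposition~\ref{prop:formula}.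
\end{proof}

\begin{remark}
Part (ii) is where $p,r\ge2$ enters the proof of Theorem~\ref{thm:main}(a). If $\min\{p,r\}=1$, the bound $|m|+8$ for the weight of $L(m,0)$ equals $N-2$, and this summand is no longer negligible. Part (ii) also shows that the weight-$N$ part of $L(p,-r)$ vanishes, so $G_A(D(p,-r))$ has a loop; the same holds for the mirror image, since $L(-p,r)=L(r,-p)$. Thus Lemma~\ref{lem:jones} does not apply to the standard diagram. It applies only to the hypothetical smaller diagram, whose top-weight part turns out to be nonzero.
\end{remark}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}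

Write the knot as $K=K(p,-r)$ with $p,r\ge1$, and put $N=p+r+8$ and $m=p-r$. If $p=r=1$, Lemma~\ref{lem:reroute}(ii) and (KMT) give $c(K)=8$, which is (c). From now on $p+r\ge3$. Let $D$ be a minimal diagram of $K$, with $c$ crossings and writhe $w$. Since $D(p,-r)$ has writhe $m$,
\begin{equation}\label{eq:LD}
\Lambda_D=a^{w-m}L(p,-r).
\end{equation}

\subsection*{The bound $c\ge N-1$}
By Proposition~\ref{prop:extreme}(i), $\deg_z\Lambda_D=N-3>0$, so $c\geq1$, and Lemma~\ref{lem:bridge} gives $c\ge N-2=p+r+6\ge9$. Suppose $D$ is alternating. Being minimal it is reduced, so $c=\operatorname{span}V_K$ by (KMT). But Lemma~\ref{lem:V} and $|m|\le p+r-2$ give $\operatorname{span}V_K\le\max\{8,p+r+2\}<p+r+6$. So $D$ is not alternating, and Lemma~\ref{lem:bridge} gives $N-3\le c-2$. (For $p=r=1$ this step fails, as the span $8$ equals $N-2$.)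

\subsection*{Part (b)}
Let one of $p,r$ be $1$ and the other be $k\ge2$, so that $N-1=k+8$. By Lemma~\ref{lem:sym}, $K$ is $K(-1,k)$ or its mirror image, so $c\le k+8$ by Lemma~\ref{lem:reroute}(i). Hence $c=N-1$.

\subsection*{Part (a)}
Let $p,r\ge2$. The standard diagram gives $c\le N$, so we assume $c=N-1=p+r+7$ and seek a contradiction.

To use the weight filtration we need the writhe of $D$. By \eqref{eq:LD} the coefficient of $z^{c-2}=z^{N-3}$ in $\Lambda_D$ is $a^{w-m+1}+a^{w-m-1}$. By Lemma~\ref{lem:weight} both exponents are even and lie in $[-2,2]$, so $w-m=\pm1$. If $w-m=-1$, the mirror image of $D$ is a minimal diagram of $K(-p,r)\approx K(r,-p)$ with writhe $-w=(r-p)+1$. The hypotheses are symmetric in $p$ and $r$, so we may assume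
\[
w=m+1 .
\]
This uses up the symmetry, and $m$ may have either sign.

Now $\Lambda_D=aL(p,-r)$, and by Proposition~\ref{prop:extreme}(ii) its weight-$c$ part is $az^{c-1}(x+x^2)=z^c(x^3+x^2)$. Corollary~\ref{cor:link} with $d=3$ and $b=1$ gives:
\begin{enumerate}
\item[(J1)] the lowest coefficient of $V_K$ and the coefficient one degree higher are both $\pm1$;
\item[(J2)] the lowest degree of $V_K$ is $-\bigl(c+6-3(m+1)\bigr)/4$.
\end{enumerate}
We compare with Lemma~\ref{lem:V}, where the term $1$ is added to a polynomial that begins with $(-1)^m(t^{m-4}-2t^{m-3})$.
\begin{itemize}
\item If $m\le2$, then $m-3\le-1$, so the term $1$ does not affect the two lowest terms, and the second coefficient is $\pm2$.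
\item If $m=3$, then $V_K=-t^{-1}+3-\cdots$, and the second coefficient is $3$.
\item If $m=4$, the lowest coefficient is $1+1=2$.
\item If $m\ge6$, then $V_K=1+0\cdot t+\cdots$, and the second coefficient is $0$.
\item If $m=5$, then $V_K=1-t+\cdots$, which is compatible with (J1). The lowest degree is $0$, so (J2) gives $c=12$. But $p=r+5$ gives $c=2r+12>12$.
\end{itemize}
Every case contradicts (J1) or (J2). Hence $c=N$, and the proof of Theorem~\ref{thm:main} is complete. \qed

\begin{thebibliography}{9}

\bibitem{QM}
Khaled Qazaqzeh and Isra Mansour, \emph{Further Study of Kanenobu Knots}, arXiv:1405.0683 (2014).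

\bibitem{Th}
Thistlethwaite, \emph{On the Kauffman polynomial of an adequate link}, Invent. Math. 93 (1988).

\bibitem{Watson}
L. Watson, \emph{Knots with identical Khovanov homology}, AGT 7 (2007).

\end{thebibliography}
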